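# A symmetric numerical semigroup that is not the semigroup of any weighted homogeneous surface singularity

## The guess that every symmetric semigroup is representable

Let $(X,0)$ be a complex normal weighted homogeneous surface singularity: the germ at the vertex of an affine variety $X$ with a good $\mathbb C^*$-action. Its coordinate ring is graded, $R_X=\bigoplus_{\ell\ge 0}R_{X,\ell}$, and the degrees that occur form a set
$$\mathcal S_{(X,0)}=\{\ell\in\mathbb Z_{\ge 0}: R_{X,\ell}\ne 0\}.$$
This is a numerical semigroup. Is there a symmetric numerical semigroup that does not arise in this way, when the link of $(X,0)$ is a rational homology sphere? The answer that one would first guess is *no*: every symmetric numerical semigroup should arise. We make the guess precise, test it, and watch it survive the tests. Then we prove that it is false.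

**Definition (numerical semigroup, Frobenius number, symmetric).** A *numerical semigroup* is a set $S\subseteq\mathbb Z_{\ge0}$ that contains $0$, is closed under addition, and has finite complement in $\mathbb Z_{\ge 0}$. The elements of $\mathbb Z_{\ge0}\setminus S$ are its *gaps*. Its *Frobenius number* $f_S$ is the largest integer not in $S$ (so $f_S=-1$ for $S=\mathbb Z_{\ge0}$). $S$ is *symmetric* if for every integer $x$ we have $x\in S$ if and only if $f_S-x\notin S$.

For example, $\langle 4,5,6\rangle=\{0,4,5,6,8,9,\dots\}$ has gaps $1,2,3,7$ and $f_S=7$. The reflection $x\mapsto 7-x$ exchanges $0,4,5,6$ with $7,3,2,1$, so this semigroup is symmetric. Here and below $\langle B\rangle$ is the monoid generated by $B$.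

When the link $M$ of $(X,0)$ is a rational homology sphere, $M$ is a negative definite Seifert $3$-manifold, and $\mathcal S_{(X,0)}$ depends only on $M$, equivalently on the star-shaped minimal good dual resolution graph $\Gamma$. We therefore write $\mathcal S_\Gamma$. The graph is recorded by its Seifert invariants
$$(-b_0,(\alpha_1,\omega_1),\dots,(\alpha_\nu,\omega_\nu)),\qquad 0<\omega_i<\alpha_i,\quad \gcd(\alpha_i,\omega_i)=1,\quad e=-b_0+\sum_i\frac{\omega_i}{\alpha_i}<0 .$$
Here $-b_0$ decorates the central vertex, and each pair $(\alpha_i,\omega_i)$ is one leg. The only input from singularity theory is the following known formula.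

**Pinkham's formula.** $\mathcal S_\Gamma=\{\ell\ge0: N(\ell)\ge 0\}$, where
$$N(\ell)=b_0\ell-\sum_{i}\Big\lceil \frac{\ell\omega_i}{\alpha_i}\Big\rceil. \tag{1}$$

**Definition (representable).** A numerical semigroup is *representable* if it equals $\mathcal S_\Gamma$ for some such singularity, equivalently for some such Seifert graph $\Gamma$.

**Example 1.** Let $X=\{x^2+y^3+z^5=0\}$ with degrees $15,10,6$ for $x,y,z$. The ring is a domain generated by $x,y,z$, so its semigroup is $\langle 6,10,15\rangle$. The graph is $E_8$, with Seifert invariants $(-2,(2,1),(3,2),(5,4))$ and $e=-2+\frac12+\frac23+\frac45=-\frac1{30}$. Since $\ell-\lceil \ell\omega/\alpha\rceil=\lfloor \ell(1-\omega/\alpha)\rfloor$, formula (1) reads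
$$N(\ell)=\lfloor \ell/2\rfloor+\lfloor \ell/3\rfloor+\lfloor\ell/5\rfloor-\ell .$$
Its values for $0\le \ell\le 29$ are as follows.

| $\ell$ | $N(\ell)$ at the ten consecutive values of $\ell$ |
|---|---|
| $0,\dots,9$ | $0,-1,-1,-1,-1,-1,0,-1,-1,-1$ |
| $10,\dots,19$ | $0,-1,0,-1,-1,0,0,-1,0,-1$ |
| $20,\dots,29$ | $0,0,0,-1,0,0,0,0,0,-1$ |

Also $N(\ell+30)=N(\ell)+1$, so $N\ge0$ from $30$ on. Hence $\mathcal S_\Gamma$ consists of $0,6,10,12,15,16,18,20,21,22,24,25,26,27,28$ and all integers $\ge30$. This is indeed $\langle 6,10,15\rangle$. We shall use this table once more.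

**A remark on the number of legs.** Replacing $b_0$ by $3b_0$ and repeating each leg three times replaces $N$ by $3N$ and $e$ by $3e$. The set $\{N\ge 0\}$ and the sign of $e$ do not change. So as soon as a formula of type (1) has at least one leg and $e<0$, we may assume $\nu\ge3$, and then the data describe a genuine star-shaped graph, with central vertex of genus $0$. In the tests below we do not count legs.

## Tests on $\langle p,q\rangle$ and on $\langle m,m+1,\dots,m+k\rangle$

**Two generators.** Start with $\langle 2,3\rangle$, whose only gap is $1$. Take $N(\ell)=\ell-\lceil\ell/2\rceil-\lceil \ell/3\rceil$. Then $N(1)=-1$, $N(2)=N(3)=N(4)=N(5)=0$, $N(6)=1$, and $N(\ell+6)=N(\ell)+1$. So $\{N\ge0\}=\{0,2,3,\dots\}$, and $\langle 2,3\rangle$ is representable.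

The same works for all coprime $p,q\ge2$. Let $0<\omega_1<p$ with $\omega_1q\equiv-1 \pmod p$ and $0<\omega_2<q$ with $\omega_2p\equiv-1\pmod q$. Then $\omega_1q+\omega_2p\equiv -1\pmod{pq}$, and this number is positive and at most $2pq-p-q<2pq-1$. So it equals $pq-1$, that is, $\frac{\omega_1}p+\frac{\omega_2}q=1-\frac1{pq}$. Put $N(\ell)=\ell-\lceil\ell\omega_1/p\rceil-\lceil\ell\omega_2/q\rceil$. Using $\lceil v\rceil=v+\{-v\}$ we get
$$N(\ell)=\frac{\ell}{pq}-\Big\{\frac{-\ell\omega_1}{p}\Big\}-\Big\{\frac{-\ell\omega_2}{q}\Big\}=\frac{\ell-uq-vp}{pq},$$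
where $0\le u<p$, $uq\equiv \ell\pmod p$ and $0\le v<q$, $vp\equiv\ell\pmod q$. If $N(\ell)\ge0$, then $\ell=uq+vp+N(\ell)pq\in\langle p,q\rangle$. Conversely, if $\ell=u'q+v'p$ with $u',v'\ge0$, then $u'\equiv u \pmod p$ and $v'\equiv v\pmod q$, so $u'\ge u$, $v'\ge v$ and $N(\ell)\ge0$. Hence $\langle p,q\rangle$ is representable.

It is also symmetric. For $\ell'=pq-p-q-\ell$ the residues are $u'=p-1-u$ and $v'=q-1-v$, so
$$\ell'-u'q-v'p=-pq-(\ell-uq-vp),\qquad\text{that is}\qquad N(\ell')=-1-N(\ell).$$
So exactly one of $\ell,\ell'$ lies in $\langle p,q\rangle$ (for $\ell<0$ clearly $N(\ell)<0$). With $\ell=0$ and with $\ell<0$ this also shows that $pq-p-q$ is the Frobenius number.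

**Intervals.** Let $m\ge2$, $k\ge1$ and $S=\langle m,m+1,\dots,m+k\rangle$. A sum of $j$ generators can be any integer in $[jm,jm+jk]$. Hence $qm+r$ with $0\le r<m$ lies in $S$ if and only if $r\le qk$: if $r\le qk$ use $j=q$; if $qm+r\in[jm,jm+jk]$, then $j\le q$, so $r\le jk-(q-j)m\le qk$. Now take
$$N(\ell)=-\ell+(m+k)\lfloor \ell/m\rfloor,\qquad N(qm+r)=qk-r .$$
So $S=\{N\ge0\}$. Since $\lfloor \ell/m\rfloor=\ell-\lceil \ell(m-1)/m\rceil$, this is formula (1) with $b_0=m+k-1$ and $m+k$ legs $(m,m-1)$, and $e=-k/m<0$. In particular the symmetric semigroup $\langle 4,5,6\rangle$ is representable, by $N(\ell)=-\ell+6\lfloor\ell/4\rfloor$.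

The guess looks healthy. Nevertheless:

**Theorem 1.** There is a numerical semigroup $S$ such that every symmetric numerical semigroup $T$ with $S=\{\ell:2\ell\in T\}$ is non-representable, and infinitely many such $T$ exist.

So the answer to our question is *yes*: symmetric numerical semigroups that are not representable exist, and there are infinitely many. We shall also prove a criterion for representability (Theorem 2 below) and the following statement, which explains why the small tests could not fail.

**Theorem 3.** Let $m$ be the least positive element of $S$. If $f_S<2m$, then $S$ is representable. The bound is sharp in the depth: there are non-representable $S$ with $2m<f_S<3m$.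

## Obstruction pairs: a linear inequality that every $N$ satisfies

To show that $S$ is not representable we must exclude all functions (1) at once. Rewrite (1) as $N(\ell)=b_0\ell+\sum_i\lfloor \ell\cdot(-\omega_i/\alpha_i)\rfloor$. Each $N$ is a linear function plus a sum of the functions $\ell\mapsto\lfloor\ell s\rfloor$. So we look for an inequality between sums of values that holds for linear functions (with equality) and for every $\ell\mapsto\lfloor \ell s\rfloor$.

For finite multisets $A,B$ of positive integers put
$$D(s)=D_{A,B}(s)=\sum_{\ell\in A}\lfloor \ell s\rfloor-\sum_{g\in B}\lfloor gs\rfloor\qquad(s\in\mathbb R).$$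

**Definition (obstruction pair).** $(A,B)$ is an *obstruction pair* if $A,B\neq\emptyset$ and

- (i) $\sum_{\ell\in A}\ell=\sum_{g\in B}g$;
- (ii) $D_{A,B}(s)\ge0$ for all $s\in\mathbb R$;
- (iii) $A\cap\langle B\rangle=\emptyset$.

**Example 2.** Let $A=\{30,1\}$ and $B=\{15,10,6\}$. Both sums are $31$, so (i) holds and $D$ has period $1$. On $[0,1)$ the function $D$ is constant on each $[\frac j{30},\frac{j+1}{30})$, and
$$D(j/30)=j-\lfloor j/2\rfloor-\lfloor j/3\rfloor-\lfloor j/5\rfloor=-N(j)$$
with $N$ from Example 1. The table shows $N(j)\le 0$ for $0\le j\le29$, so (ii) holds. But $30=15+15\in\langle B\rangle$, so (iii) fails and this is not an obstruction pair.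

*Remark.* By Landau's theorem (1900), (i)–(ii) say that $\prod_{\ell\in A}(\ell n)!/\prod_{g\in B}(gn)!$ is a balanced factorial ratio which is an integer for all $n\ge0$. One direction is immediate: by Legendre's formula a prime $p$ occurs in the ratio with exponent $\sum_{j\ge1}D(n/p^j)\ge0$.

**Lemma 1.** Let $(A,B)$ be an obstruction pair, and let $N(\ell)=c\,\ell+\sum_{i=1}^k\lfloor \ell s_i\rfloor$ with $c,s_i\in\mathbb R$. Then it is impossible that $N\ge0$ on $B$ and $N<0$ on $A$.

*Proof.* By (i) the linear terms cancel, so by (ii)
$$\sum_{\ell\in A}N(\ell)-\sum_{g\in B}N(g)=\sum_{i=1}^kD(s_i)\ge0 .$$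
If $N\ge0$ on $B$ and $N<0$ on $A$, then, as $A\ne\emptyset$, the left side is negative. $\square$

The criterion mentioned above says that this is the only obstruction.

**Theorem 2 (criterion).** $S\ne\mathbb Z_{\ge0}$ is non-representable if and only if there is an obstruction pair $(A,B)$ with $A\cap S=\emptyset$ and $B\subset S$.

For Theorem 1 only the "if" direction is needed, in the following form. Given an obstruction pair $(A,B)$, put
$$S=\langle B\rangle\cup\{x\in\mathbb Z:x>\max A\}. \tag{2}$$
This is a numerical semigroup: a sum with a summand $>\max A$ is again $>\max A$. Clearly $B\subset S$. An element of $A$ is at most $\max A$ and not in $\langle B\rangle$ by (iii), so $A\cap S=\emptyset$. In particular $\max A$ is a gap, and $f_S=\max A$.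

**Proposition 1.** If $(A,B)$ is an obstruction pair, $S$ is given by (2), and $T$ is any numerical semigroup with $\{\ell:2\ell\in T\}=S$, then neither $S$ nor $T$ is representable.

*Proof.* If $S=\mathcal S_\Gamma$, then $N$ from (1) has the form required in Lemma 1, is $\ge0$ on $B\subset S$ and $<0$ on $A$, which is disjoint from $S$. This contradicts Lemma 1. If $T=\mathcal S_\Gamma$, then for $\ell\ge0$ we have $\ell\in S\iff 2\ell\in T\iff N(2\ell)\ge0$, and
$$N(2\ell)=2b_0\,\ell+\sum_i\Big\lfloor \ell\cdot\frac{-2\omega_i}{\alpha_i}\Big\rfloor$$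
also has the form required in Lemma 1, is $\ge0$ on $B$ and $<0$ on $A$. This is again a contradiction. $\square$

## Doubling: hiding $S$ in the even part of a symmetric semigroup

Proposition 1 looks at $T$ only through its even elements. So symmetry costs nothing: we prescribe the even part of $T$ and use the odd part to make $T$ symmetric.

**Lemma 2.** Let $S$ be a numerical semigroup, $f=f_S$, and $F>0$ an odd integer with $F>3f$ and $F>2f$. Then
$$T=\{2s:s\in S\}\cup\{F-2x:x\in\mathbb Z\setminus S\}$$
is a symmetric numerical semigroup with $f_T=F$, and $2\ell\in T\iff\ell\in S$.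

*Example.* For $S=\langle2,3\rangle$ we have $f=1$; take $F=5$. The even part is $\{0,4,6,8,\dots\}$. With $x=1,-1,-2,\dots$ the odd part is $\{3,7,9,\dots\}$. Together $T=\{0,3,4,6,7,8,\dots\}=\langle 3,4\rangle$, which is symmetric with Frobenius number $5$.

*Proof.* Since $F$ is odd, the first set is exactly the even part of $T$ and the second the odd part. This gives $2\ell\in T\iff\ell\in S$, and $F-2x\in T\iff x\notin S$.

*Nonnegativity.* If $x\notin S$, then $x\le f$, so $F-2x\ge F-2f>0$. Also $0\in T$.

*Closure.* Even plus even is clear. For even plus odd, $2s+(F-2x)=F-2(x-s)$, and $x-s\notin S$, since otherwise $x=(x-s)+s\in S$. For odd plus odd, $(F-2x)+(F-2x')=2(F-x-x')$ with $x,x'\le f$, so $F-x-x'\ge F-2f>f$ and $F-x-x'\in S$.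

*Frobenius number.* $F=F-2\cdot0\notin T$ because $0\in S$. An odd number $>F$ is $F-2x$ with $x<0$, hence in $T$. An even number $>F$ is $2y$ with $y>F/2>f$, hence in $T$. So $T$ has finite complement and $f_T=F$.

*Symmetry.* For even $y\in\mathbb Z$ we have $F-y=F-2(y/2)\in T\iff y/2\notin S\iff y\notin T$. For odd $y$ apply this to the even number $F-y$: it gives $y\in T\iff F-y\notin T$. $\square$

Since $F$ may be any large odd integer, Proposition 1 and Lemma 2 give Theorem 1 as soon as **one obstruction pair exists**. The rest of the proof of Theorem 1 produces one.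

## Termwise superadditivity collides with (iii)

The sensible first attempt to satisfy (ii) is to use
$$\lfloor u+v\rfloor-\lfloor u\rfloor-\lfloor v\rfloor=\mathbf 1\big[\{u\}+\{v\}\ge1\big]\in\{0,1\}. \tag{3}$$
Take numbers $x_j,y_j$, put $z_j=x_j+y_j$, let $B$ consist of all $x_j,y_j$ and $A$ of all $z_j$. Then (i) holds, and $D(s)$ is a sum of terms (3), so (ii) holds. But every $z_j$ is in $\langle B\rangle$. The same happens whenever $B$ is cut into blocks whose sums are the elements of $A$. The very reason for which (ii) holds is what destroys (iii). In Example 2 the number $1\in A$ is not a sum of elements of $B$, so there (ii) holds without any such blocks; yet (iii) still fails, at $30$.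

The way out is to keep the *distribution* of the termwise construction and drop the coupling. Choose the $x$'s and $y$'s at random, and choose the $z$'s with the law of a sum $X+Y$, but independently of the $x$'s and $y$'s. Then:

* The expectation of $D(s)$ is the same as in the termwise construction, a sum of probabilities $p(s)=P(\{sX\}+\{sY\}\ge1)$. If $p(s)$ stays away from $0$ and $1$, the expectation of $D(s)$ is of order $K$ for about $K$ samples, while its fluctuations are of order $\sqrt K$. Up to periodicity there are only $O(n^2)$ relevant values of $s$ when all numbers are at most $6n$. So $K$ of order $\ln n$ is enough to have $D\ge0$ at all of them.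
* With so few samples, there are only polylogarithmically many sums of at most five elements of $B$, while $z$ is spread over about $n$ values. So (iii) holds with high probability.

Three points need care. First, (i) must hold exactly: if $\sum_A\ell-\sum_Bg=d\ne0$, then $D(s+k)=D(s)+kd$ for integers $k$, and (ii) fails for some $k$. We shall take each sample together with its mirror image, which makes the sums deterministic. Second, (ii) for negative $s$ turns out to be an *upper* bound for $D$ at positive $s$; hence $p(s)$ must also stay away from $1$. Third, for very small $s$ we have $p(s)=0$ and there is no room for fluctuations; there we need the termwise argument after all, and it works because $\lfloor s\,\cdot\rfloor$ is constant on the relevant sets.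

## The random construction

**Proposition 2.** Let $0<c\le\frac12$, $0<\delta\le1$. There is $n_0(c,\delta)$ such that the following holds for $n\ge n_0$. Let $I,I'\subset\{n+1,\dots,3n\}$ be sets of consecutive integers with at least $\delta n$ elements each. Let $X,Y$ be independent and uniform on $I,I'$, and put $p(s)=P(\{sX\}+\{sY\}\ge1)$. Assume that for every $s\in(0,\frac12]$ at least one of these holds:

- (a) $x\mapsto\lfloor sx\rfloor$ is constant on $I+I'$, or constant on $I$ and constant on $I'$;
- (b) $c\le p(s)\le1-c$.

Then there is an obstruction pair $(A,B)$ with $B\subset I\cup I'$ and $A\subset I+I'$.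

We recall **Hoeffding's inequality**: if $W_1,\dots,W_K$ are independent with values in an interval of length $w$, then $P(|\sum W_i-E\sum W_i|\ge t)\le2\exp(-2t^2/(Kw^2))$.

*Proof.*

**Step 1: the samples, and condition (i).** This step fixes the random multisets so that (i) always holds. Let $K=\lceil\frac{27}{2c^2}\ln n\rceil$. Choose independently, for $i=1,\dots,K$: $x_i$ uniform on $I$, $y_i$ uniform on $I'$, and $z_i$ with the law of $X+Y$. Put
$$x_i^*=\min I+\max I-x_i,\qquad y_i^*=\min I'+\max I'-y_i,$$
$$z_i^*=\min I+\max I+\min I'+\max I'-z_i .$$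
Reflection preserves the uniform laws on $I$ and $I'$, hence also the law of $X+Y$. So $x_i^*,y_i^*,z_i^*$ have the same laws as $x_i,y_i,z_i$. Let $B$ consist of all $x_i,x_i^*,y_i,y_i^*$ and $A$ of all $z_i,z_i^*$. Then $|B|=4K$, $|A|=2K$, $B\subset I\cup I'$, $A\subset I+I'$. Both sums equal $K(\min I+\max I+\min I'+\max I')$, which is (i). Consequently
$$D(s+1)=D(s),\qquad D(s)=\sum_{g\in B}\{gs\}-\sum_{\ell\in A}\{\ell s\}. \tag{4}$$

**Step 2: reduction of (ii) to a two-sided bound on $(0,\frac12]$.** We claim that (ii) follows if
$$0\le D(s)\le2K\qquad\text{for all }s\in(0,\tfrac12]. \tag{5}$$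
By periodicity it suffices to have $D\ge0$ on $(-\frac12,\frac12]$. We have $D(0)=0$, and (5) covers $(0,\frac12]$. Let $0<s<\frac12$. Since $\lfloor -v\rfloor=-\lceil v\rceil$, and $\lceil v\rceil=1+\lim_{w\uparrow v}\lfloor w\rfloor$ for $v>0$,
$$D(-s)=\sum_{g\in B}\lceil gs\rceil-\sum_{\ell\in A}\lceil\ell s\rceil=|B|-|A|-\lim_{u\uparrow s}D(u)=2K-\lim_{u\uparrow s}D(u)\ge0 .$$

**Step 3: reduction to at most $11n^2$ values of $s$.** All elements of $A\cup B$ are at most $6n$. The function $s\mapsto\lfloor ks\rfloor$ jumps only at rationals with denominator at most $k$ and is continuous from the right. So $D$ is constant on $[r,r')$ for consecutive rationals $r<r'$ of denominator $\le6n$. On $(0,\frac1{6n})$ all floors vanish and $D=0$. Hence it is enough to check (5) at the rationals $s\in(0,\frac12]$ with denominator $\le6n$. For each $q$ there are at most $q/2$ fractions $j/q$ in $(0,\frac12]$, so the number of these $s$ is at most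
$$\sum_{q\le6n}\frac q2=\frac{6n(6n+1)}4=9n^2+\tfrac32n\le11n^2 .$$

**Step 4: where (a) holds, (5) holds for every outcome.** Relabel all $x_i,x_i^*$ as $x_1,\dots,x_{2K}$, and likewise for $y$ and $z$, so that
$$D(s)=\sum_{j=1}^{2K}\big(\lfloor sz_j\rfloor-\lfloor sx_j\rfloor-\lfloor sy_j\rfloor\big),\qquad x_j\in I,\ y_j\in I',\ z_j\in I+I'.$$
If $\lfloor s\,\cdot\rfloor$ is constant on $I+I'$, replace $\lfloor sz_j\rfloor$ by $\lfloor s(x_j+y_j)\rfloor$. If it is constant on $I$ and constant on $I'$, write $z_j=x+y$ with $x\in I$, $y\in I'$ and replace $\lfloor sx_j\rfloor,\lfloor sy_j\rfloor$ by $\lfloor sx\rfloor,\lfloor sy\rfloor$. In either case each summand has the form $\lfloor u+v\rfloor-\lfloor u\rfloor-\lfloor v\rfloor\in\{0,1\}$, so $0\le D(s)\le2K$.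

**Step 5: where (b) holds, (5) fails with probability at most $2n^{-3}$.** By (4), $D(s)=\sum_{i=1}^KD_i$ with
$$D_i=\{sx_i\}+\{sx_i^*\}+\{sy_i\}+\{sy_i^*\}-\{sz_i\}-\{sz_i^*\}\in[-2,4].$$
The $D_i$ are independent for different $i$ (a sample and its mirror image are in the same $D_i$). Taking fractional parts in (3), $\{u\}+\{v\}-\{u+v\}=\mathbf 1[\{u\}+\{v\}\ge1]$. As only the laws matter for an expectation,
$$ED_i=2E\big[\{sX\}+\{sY\}-\{s(X+Y)\}\big]=2p(s)\in[2c,2-2c].$$
So $ED(s)=2Kp(s)\in[2cK,2K-2cK]$, and if $0\le D(s)\le2K$ fails, then $|D(s)-2Kp(s)|\ge2cK$. By Hoeffding's inequality with $w=6$ this has probability at most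
$$2\exp\Big(-\frac{2(2cK)^2}{36K}\Big)=2e^{-2c^2K/9}\le2e^{-3\ln n}=2n^{-3}.$$
By the union bound over the values of $s$ in Step 3, (ii) fails with probability at most $11n^2\cdot2n^{-3}=22/n$.

**Step 6: condition (iii).** Elements of $B$ are $\ge n+1$ and elements of $A$ are positive and $\le6n$. A sum of six elements of $B$ exceeds $6n$, so an element of $A\cap\langle B\rangle$ is a sum of at most $5$ elements of $B$. There are at most $(4K+1)^5$ such sums: each of five places is filled by one of the $4K$ members of $B$ or by $0$. The $z_i,z_i^*$ are independent of $B$, and each of them takes any given value $v$ with probability at most $\max_vP(X+Y=v)\le1/|I|\le1/(\delta n)$. There are $2K$ of them, so (iii) fails with probability at most $2K(4K+1)^5/(\delta n)$.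

**Step 7: conclusion.** Since $K\le\frac{27}{2c^2}\ln n+1$, the total failure probability
$$\frac{22}n+\frac{2K(4K+1)^5}{\delta n}$$
is less than $1$ for all $n\ge n_0(c,\delta)$. So some outcome satisfies (i), (ii) and (iii). $\square$

## Equidistribution in half-intervals, and the proof of Theorem 1

It remains to find $I,I'$ satisfying the hypotheses. To keep $p(s)$ away from $0$ and $1$, it is enough that $\{sX\}$ and $\{sY\}$ both fall in $[0,\frac12)$ with probability bounded below, and both in $[\frac12,1)$ likewise. The next lemma controls this.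

**Lemma 3.** Let $I$ be a set of $M$ consecutive integers, $0<s\le\frac12$, $m=\lfloor\frac1{2s}\rfloor\ge1$, and $H_k=[\frac k2,\frac{k+1}2)$. The points $sx$ $(x\in I)$ meet exactly a run of consecutive sets $H_a,\dots,H_b$. Put $r=b-a+1$. Each $H_k$ contains at most $m+1$ of the points, and each $H_k$ with $a<k<b$ contains at least $m$. If $r\ge4$, at least $M/12$ of the $x\in I$ satisfy $\{sx\}<\frac12$, and at least $M/12$ satisfy $\{sx\}\ge\frac12$.

*Proof.* The points form an increasing progression of step $s\le\frac12$. If one of them is in $H_k$, the next is less than $\frac{k+2}2$, so it is in $H_k$ or $H_{k+1}$. So no $H_k$ is skipped. We have $sx\in H_k$ if and only if $x$ lies in a half-open interval of length $\frac1{2s}$, and such an interval contains at least $m$ and at most $m+1$ integers. If $a<k<b$, then all the integers $x$ with $sx\in H_k$ lie between $\min I$ and $\max I$, hence in $I$. This proves the two counts.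

Now let $r\ge4$. We have $\{sx\}<\frac12$ if and only if $sx\in H_k$ with $k$ even. Among the $r-2$ interior indices each parity occurs at least $\lfloor\frac{r-2}2\rfloor$ times, and $\lfloor\frac{r-2}2\rfloor\ge\frac r6$: for $r=4,5$ the left side is $1$, and for $r\ge6$ it is at least $\frac{r-3}2\ge\frac r6$. So each parity class receives at least $\frac{mr}6$ points, while $M\le r(m+1)\le2mr$. Hence each class has at least $\frac M{12}$ points. $\square$

*Proof of Theorem 1.* Let $I=I'=\{n+1,\dots,3n\}$, $M=2n$, $n\ge3$. We verify (a) or (b), with $c=\frac1{144}$, for every $s\in(0,\frac12]$.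

**Small $s$.** If $0<s<\frac1{3n}$, then $\lfloor s\,\cdot\rfloor=0$ on $I=I'$, so (a) holds.

**All other $s$.** Let $\frac1{3n}\le s\le\frac12$. We claim
$$P(\{sX\}<\tfrac12)\ge\tfrac1{12},\qquad P(\{sX\}\ge\tfrac12)\ge\tfrac1{12}. \tag{6}$$
If $r\ge4$, this is Lemma 3. For smaller $r$, note that each $H_k$ contains at most $m+1\le\frac1{2s}+1\le\frac{3n}2+1<2n$ points, so $r\ge2$.

If $r=2$, each parity class is one of the two sets. The other set holds at most $\frac{3n}2+1$ points, so the class has at least $2n-\frac{3n}2-1=\frac n2-1\ge\frac n6=\frac M{12}$ points, where we used $n\ge3$.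

If $r=3$, the two outer sets have the same parity. The middle one holds at most $\frac{3n}2+1$ points, so the outer ones together have at least $\frac n2-1\ge\frac M{12}$ points. The middle one has at least $m$ points, and $M\le3(m+1)\le6m$, so $m\ge\frac M6\ge\frac M{12}$.

This proves (6). As $X,Y$ are independent with the same law,
$$p(s)\ge P(\{sX\}\ge\tfrac12)\,P(\{sY\}\ge\tfrac12)\ge\tfrac1{144},\qquad 1-p(s)\ge P(\{sX\}<\tfrac12)\,P(\{sY\}<\tfrac12)\ge\tfrac1{144},$$
which is (b).

**Conclusion.** Proposition 2 with $\delta=1$, $c=\frac1{144}$ and $n$ large gives an obstruction pair $(A,B)$. Let $S$ be as in (2). By Proposition 1, every $T$ with $\{\ell:2\ell\in T\}=S$ is non-representable. By Lemma 2, each odd $F>3f_S$ (here $f_S=\max A>0$) gives a symmetric such $T$ with $f_T=F$, so there are infinitely many. $\blacksquare$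

In particular a symmetric numerical semigroup that is not representable exists.

## Farkas' lemma: obstruction pairs are the only obstruction

We now prove Theorem 2. The "if" part is Lemma 1 applied to $N(\ell)=b_0\ell+\sum_i\lfloor-\ell\omega_i/\alpha_i\rfloor$: if $S=\mathcal S_\Gamma$, then $N\ge0$ on $B\subset S$ and $N<0$ on $A$, which is disjoint from $S$.

For "only if", the existence of $N$ is a question about a finite system of linear inequalities, and we need its dual. Recall **Farkas' lemma** over $\mathbb Q$: a finite system of linear inequalities "$\ge$" with rational coefficients, in which some variables are required to be $\ge0$ and the others are free, either has a rational solution, or there are rational multipliers $\ge0$, one for each inequality, such that the combined left side has coefficient $0$ at each free variable and coefficient $\le0$ at each nonnegative variable, while the combined right side is $>0$.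

**Step 1: a finite system.** Let $S\ne\mathbb Z_{\ge0}$, let $G$ be a finite generating set of $S$ consisting of positive integers, $L\ne\emptyset$ the set of gaps, and $Q=\max(G\cup L)$. Let $R_0$ be the set of rationals in $[0,1)$ with denominator $\le Q$. Only slopes in $R_0$ matter, for two reasons. For integers $k$ we have $\lfloor k(s+1)\rfloor=\lfloor ks\rfloor+k$. And for $s\in[0,1)$, the largest $r\in R_0$ with $r\le s$ satisfies $\lfloor kr\rfloor=\lfloor ks\rfloor$ for all $k\in G\cup L$, because $\lfloor k\,\cdot\rfloor$ jumps only at points $j/k$ with $k\le Q$. Consider the system in $\lambda_r\ge0$ $(r\in R_0)$ and $\mu\in\mathbb Q$ (free):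
$$\mu g+\sum_r\lambda_r\lfloor rg\rfloor\ge0\quad(g\in G),\qquad -\mu\ell-\sum_r\lambda_r\lfloor r\ell\rfloor\ge1\quad(\ell\in L). \tag{7}$$

**Step 2: if (7) has no solution, there is an obstruction pair.** Farkas' lemma gives rationals $a_g,c_\ell\ge0$ with
$$\sum_\ell c_\ell>0,\qquad\sum_ga_gg=\sum_\ell c_\ell\ell,\qquad\sum_ga_g\lfloor rg\rfloor\le\sum_\ell c_\ell\lfloor r\ell\rfloor\quad(r\in R_0).$$
By the second remark in Step 1 the last inequality holds for all real $r\in[0,1)$. By the first remark and the middle equation, both sides change by the same amount when $r$ is replaced by $r+1$, so it holds for all real $r$. Clear denominators and use $c_\ell$ and $a_g$ as multiplicities. This gives multisets $A\subset L$, $B\subset G$ satisfying (i) and (ii). $A\ne\emptyset$ because $\sum c_\ell>0$, and then $B\ne\emptyset$ by (i). Since $\langle B\rangle\subset S$ and $A\cap S=\emptyset$, (iii) holds. So $(A,B)$ is an obstruction pair with $A\cap S=\emptyset$, $B\subset S$.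

**Step 3: if (7) has a solution, it defines a function $N$ with $S=\{N\ge0\}$.** Multiply a rational solution by a common denominator. The right sides only become more favorable, so we get an integral solution of (7). Put $N(\ell)=\mu\ell+\sum_r\lambda_r\lfloor r\ell\rfloor$. Terms with $r=0$ vanish and are dropped. For $0<r<1$ write $r=1-\omega/\alpha$ in lowest terms, $0<\omega<\alpha$. Then $\lfloor r\ell\rfloor=\ell-\lceil\ell\omega/\alpha\rceil$. Using the leg $(\alpha,\omega)$ exactly $\lambda_r$ times, we get
$$N(\ell)=b_0\ell-\sum_i\lceil\ell\omega_i/\alpha_i\rceil,\qquad b_0=\mu+\sum_{r\ne0}\lambda_r\in\mathbb Z .$$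
Since $\lfloor u+v\rfloor\ge\lfloor u\rfloor+\lfloor v\rfloor$ and $\lambda_r\ge0$, $N$ is superadditive. As $N(0)=0$ and $N\ge0$ on $G$, we have $N\ge0$ on $S$. Also $N\leq -1$ on $L$. So $S=\{\ell\ge0:N(\ell)\ge0\}$.

**Step 4: $N$ comes from a Seifert graph.** We must check $e<0$ and that there are legs. Let $\alpha$ be a common multiple of the $\alpha_i$, and $e=-b_0+\sum_i\omega_i/\alpha_i$. Then $N(\ell+\alpha k)=N(\ell)-e\alpha k$. Take $\ell\in L$ and $k>0$ large. Then $\ell+\alpha k\in S$, so $N(\ell+\alpha k)\ge0>N(\ell)$, and $e<0$. At least one leg occurs, because $N(\ell)=b_0\ell$ cannot take both a negative value (at a gap) and a nonnegative value (at a generator) at positive integers. Replacing $N$ by $3N$, which repeats the legs, we may have $\nu\ge3$. So $S=\mathcal S_\Gamma$ for the Seifert graph $\Gamma$ (genus $0$, $e<0$) with these invariants, and $S$ is representable.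

Thus if $S$ is non-representable, (7) has no solution and Step 2 applies. $\square$

## Semigroups with $f_S<2m$ are representable

This is the first part of Theorem 3. The plan is to evaluate $D$ of an obstruction pair at two well-chosen places: near $0$ from below, and at $1/\min B$.

**Step 1: the trivial semigroup.** $\mathbb Z_{\ge0}$ is representable by $(-3,(2,1),(2,1),(2,1))$: here $e=-\frac32$ and $N(\ell)=3\ell-3\lceil\ell/2\rceil\ge0$ for all $\ell\ge0$.

**Step 2: in an obstruction pair, $|B|>|A|$.** Let $(A,B)$ be an obstruction pair. For small $\varepsilon>0$ all floors $\lfloor-k\varepsilon\rfloor$ are $-1$, so $D(-\varepsilon)=|B|-|A|\ge0$ by (ii). Suppose $|A|=|B|$. For irrational $s$ and $k\geq 1$ we have $\lfloor-ks\rfloor=-\lfloor ks\rfloor-1$, so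
$$D(-s)=-D(s)+|B|-|A|=-D(s).$$
Both $D(s)$ and $D(-s)$ are $\ge0$, so $D(s)=0$ for every irrational $s$. Let $q=\max(A\cup B)$ and let $s$ be irrational and slightly above $1/q$. Then $\lfloor ks\rfloor=0$ for $1\le k<q$ and $\lfloor qs\rfloor=1$. So $D(s)$ equals the multiplicity of $q$ in $A$ minus that in $B$. By (iii) $A\cap B=\emptyset$, so exactly one of these multiplicities is nonzero and $D(s)\ne0$. This is a contradiction.

**Step 3: a large gap.** Let $S$ be non-representable. Then $S\ne\mathbb Z_{\ge0}$ by Step 1, and Theorem 2 gives an obstruction pair with $A\cap S=\emptyset$, $B\subset S$. Let $b=\min B\ge m$. From $D(1/b)\ge0$ and $\lfloor g/b\rfloor\ge1$ for $g\in B$,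
$$\sum_{\ell\in A}\lfloor\ell/b\rfloor\ge\sum_{g\in B}\lfloor g/b\rfloor\ge|B|>|A| .$$
So some $\ell\in A$ has $\lfloor\ell/b\rfloor\ge2$, that is, $\ell\ge2b\ge2m$. This $\ell$ is a gap, hence $f_S\ge2m$, and $f_S>2m$ because $2m\in S$. So $f_S<2m$ implies that $S$ is representable. $\square$

## Non-representable semigroups with $2m<f_S<3m$

For the second part of Theorem 3 we want $A$ below $3\min B$. The set $\{n+1,\dots,3n\}$ is too long for this, so we use two short, disjoint intervals. Let $n$ be a large multiple of $10$ and
$$I=\{n+1,\dots,\tfrac{12n}{10}\},\qquad I'=\{\tfrac{13n}{10}+1,\dots,\tfrac{17n}{10}\},\qquad I+I'=\{\tfrac{23n}{10}+2,\dots,\tfrac{29n}{10}\}.$$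
They lie in $\{n+1,\dots,3n\}$ and have $\frac n5$ and $\frac{2n}5$ elements. We verify the hypotheses of Proposition 2 with $\delta=\frac15$ and some $c>0$ independent of $n$. Write $s=t/n$.

**Step 1: the range $t\ge10$, $s\le\frac12$, $n\ge20$.** Here Lemma 3 gives (b). The points $sx$, $x\in I$, span $s(|I|-1)=t(\frac15-\frac1n)\ge10\cdot\frac3{20}=\frac32$. Three consecutive sets $H_k$ form a half-open interval of length $\frac32$, in which any two points differ by less than $\frac32$; so $r\ge4$. The same holds for $I'$, which is longer. By Lemma 3, each of $\{sX\}$, $\{sY\}$ is in $[0,\frac12)$ with probability $\ge\frac1{12}$ and in $[\frac12,1)$ with probability $\ge\frac1{12}$. As in the proof of Theorem 1, $\frac1{144}\le p(s)\le\frac{143}{144}$.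

**Step 2: for $0<t\le10$, a compact set that contains every $t$ at which (a) fails.** If $\lfloor s\,\cdot\rfloor$ is non-constant on $I+I'$, there is an integer $k$ with $s\min(I+I')<k\le s\max(I+I')$; so $k\ge1$ and $2.3t\le k\le2.9t$. If it is non-constant on $I$ (respectively $I'$), there is in the same way an integer $k'\ge1$ with $t\le k'\le1.2t$ (respectively $1.3t\le k'\le1.7t$). Condition (a) fails only if $\lfloor s\,\cdot\rfloor$ is non-constant on $I+I'$ and also on at least one of $I,I'$. So if (a) fails, $t$ lies in
$$W=\Big\{t\in(0,10]:\exists\,k,k'\ge1:\ 2.3t\le k\le2.9t\ \text{ and }\ (t\le k'\le1.2t\ \text{ or }\ 1.3t\le k'\le1.7t)\Big\}.$$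
Each choice of $k,k'$ (and of the alternative) contributes a compact interval, possibly empty, and only $k\le29$, $k'\le17$ are possible. From $1\le k\le2.9t$ we get $t\ge\frac1{2.9}>0.3$. So $W$ is a finite union of compact intervals contained in $[0.3,10]$.

**Step 3: the limiting probability.** Let $U,V$ be independent and uniform on $(1,1.2]$ and $(1.3,1.7]$, and put
$$p_\infty(t)=P(\{tU\}+\{tV\}\ge1).$$
We show that $0<p_\infty<1$ on $W$ (Claims A and B), and that $p_\infty$ is continuous and uniformly close to $p(t/n)$ (Claim C). Compactness then gives (b).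

**Claim A.** *For $t\in W$ at least one of the open intervals $t(1,1.2)$, $t(1.3,1.7)$, $t(2.3,2.9)$ contains an integer.*

Suppose not. The third interval has length $0.6t$ and contains no integer, so $0.6t\le1$ and $t\le\frac53$. The integer $k$ from the definition of $W$ lies in the closed interval $[2.3t,2.9t]$ but not in the open one, so $t=\frac{10k}{23}$ or $t=\frac{10k}{29}$. Also $k\le2.9\cdot\frac53<5$, so $1\le k\le4$. Likewise $k'$ is an endpoint of its interval, so $t\in\{k',\frac{5k'}6,\frac{10k'}{13},\frac{10k'}{17}\}$. Equate the two expressions, with $\pi=23$ or $\pi=29$ and $t=\frac{10k}\pi$. One of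
$$10k=\pi k',\qquad12k=\pi k',\qquad13k=\pi k',\qquad17k=\pi k'$$
holds. The prime $\pi$ divides none of $10,12,13,17$, so $\pi\mid k$. This contradicts $1\le k\le4$.

**Claim B.** *$0<p_\infty(t)<1$ for $t\in W$.*

Suppose that $t(1,1.2)$ contains an integer. Then for every $\varepsilon>0$ both $\{tU\}>1-\varepsilon$ and $\{tU\}<\varepsilon$ have positive probability: $tU$ can lie just below or just above the integer. For small $\varepsilon$ also $P(\varepsilon<\{tV\}<1-\varepsilon)>0$. By independence, $\{tU\}>1-\varepsilon$ and $\{tV\}>\varepsilon$ occur together with positive probability, and then the sum exceeds $1$. In the same way $\{tU\}<\varepsilon$ and $\{tV\}<1-\varepsilon$ occur together with positive probability, and then the sum is less than $1$. If $t(1.3,1.7)$ contains an integer, exchange the roles of $U$ and $V$.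

If neither does, then $\lfloor tU\rfloor=k_1$ and $\lfloor tV\rfloor=k_2$ almost surely for some integers $k_1,k_2$, and $t(1,1.2)\subset[k_1,k_1+1]$, $t(1.3,1.7)\subset[k_2,k_2+1]$. So the interval $t(2.3,2.9)$, the range of $t(U+V)$, lies in $[k_1+k_2,k_1+k_2+2]$. By Claim A it contains an integer, and, being open, only $k_1+k_2+1$ is possible. Almost surely, $\{tU\}+\{tV\}\ge1$ if and only if $t(U+V)\ge k_1+k_2+1$. Since $t(U+V)$ has positive density on all of $t(2.3,2.9)$, it lies on either side of $k_1+k_2+1$ with positive probability. So $p_\infty(t)\in(0,1)$.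

**Claim C.** *$p_\infty$ is continuous on $[0.3,10]$, and $p(t/n)-p_\infty(t)=O(1/n)$ uniformly there.*

By (3), $\{u\}+\{v\}\ge1\iff\lfloor u+v\rfloor\ne\lfloor u\rfloor+\lfloor v\rfloor$. If $u=tU$ and $v=tV$ are each perturbed by at most $\eta$, the event changes only if one of the three floors changes. This requires $tU$ or $tV$ to be within $\eta$ of an integer, or $t(U+V)$ to be within $2\eta$ of one. For $t\in[0.3,10]$, $tU$ and $tV$ are uniform on intervals of lengths $0.2t\ge0.06$ and $0.4t\ge0.06$, so their densities are at most $\frac1{0.06}$; the density of the sum is a convolution of these and has the same bound. All three variables take values in $[0,29]$, near boundedly many integers. So the event changes with probability $O(\eta)$, with an absolute constant.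

Changing $t$ to $t'$ perturbs $tU$ and $tV$ by at most $1.7|t-t'|$, so $p_\infty$ is continuous. For the second statement take $X=\lceil nU\rceil$ and $Y=\lceil nV\rceil$. Since $n$, $1.2n$, $1.3n$, $1.7n$ are integers, these are uniform on $I$ and $I'$, and they are independent. With $s=t/n$ we have $|sX-tU|\le t/n\le10/n$ and $|sY-tV|\le10/n$. So the statement follows with $\eta=10/n$.

**Step 4: condition (b) where (a) fails.** By Claims B and C, $p_\infty$ is continuous with values in $(0,1)$ on the compact set $W$, so there is $c_1>0$ with $2c_1\le p_\infty\le1-2c_1$ on $W$. By Claim C, for all large $n$ we have $c_1\le p(t/n)\le1-c_1$ for $t\in W$. Together with Steps 1 and 2, (b) holds with $c=\min(c_1,\frac1{144})$ for all large $n$ whenever (a) fails.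

**Step 5: the semigroup.** For a large multiple $n$ of $10$, Proposition 2 gives an obstruction pair with $B\subset(n,1.7n]$ and $A\subset(2.3n,2.9n]$. Put $S=\langle B\rangle\cup\{x>\max A\}$ as in (2). Since $\max A>\min B$, the least positive element of $S$ is $m=\min B>n$, and
$$f_S=\max A\le2.9n<3m .$$
By Proposition 1, $S$ is not representable, and then $f_S>2m$ by Step 3 of the previous section. So $2m<f_S<3m$, and Theorem 3 is proved. $\blacksquare$
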